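\title{Compatible topologies on $\mathbb{Z}$ with discrete join and the nonexistence of Mackey topologies}

\begin{abstract}
Let $1=b_0<b_1<\cdots$ be integers with $b_n\mid b_{n+1}$, and let $H_{\mathbf{b}}$ be the subgroup of $\mathbb{T}=\mathbb{R}/\mathbb{Z}$ generated by the classes of the numbers $1/b_n$. We show that among the Hausdorff locally quasi-convex group topologies on $\mathbb{Z}$ with dual group $H_{\mathbf{b}}$ there is no finest one; that is, the pair $(\mathbb{Z},H_{\mathbf{b}})$ has no Mackey topology. In fact there are two metrizable topologies of this kind whose join is discrete. More generally, if $H\le\mathbb{T}$ has infinite torsion subgroup, then $(\mathbb{Z},H)$ has a Mackey topology if and only if $H=\mathbb{T}$. The topologies are topologies of uniform convergence on sequences of characters $1/g_n+w_n$, in which a very large denominator $g_n$ hides a shift $w_n$ of smaller denominator.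
\end{abstract}

\section{Introduction}\label{sec:intro}

Different group topologies on an abelian group can have the same continuous characters. This paper asks, for the group $\mathbb{Z}$, whether among the topologies with a prescribed group of continuous characters there is a finest one. We begin by making the question precise.

All groups are abelian. Let $\mathbb{T}=\mathbb{R}/\mathbb{Z}$ and $\mathbb{T}_+=[-\tfrac14,\tfrac14]+\mathbb{Z}$. The \emph{dual group} $G^\wedge$ of a topological group $G$ is the group of continuous homomorphisms $\chi\colon G\to\mathbb{T}$ under pointwise addition. For $A\subseteq G$ and $B\subseteq G^\wedge$ put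
\[
A^\triangleright=\{\chi\in G^\wedge:\chi(A)\subseteq\mathbb{T}_+\},\qquad
B^\triangleleft=\{x\in G:\chi(x)\in\mathbb{T}_+\ \text{for all }\chi\in B\}.
\]
A set $A\subseteq G$ is \emph{quasi-convex} if $A=(A^\triangleright)^\triangleleft$. This says that every point $x\notin A$ is separated from $A$ by a continuous character $\chi$, in the sense that $\chi(A)\subseteq\mathbb{T}_+$ and $\chi(x)\notin\mathbb{T}_+$. In a real locally convex space the same separation property, with linear functionals and the interval $[-1,1]$, describes the nonempty closed convex symmetric sets, by the Hahn--Banach theorem. Accordingly, $G$ is called \emph{locally quasi-convex} if it has a neighborhood base at $0$ consisting of quasi-convex sets.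

Let $H$ be a subgroup of $\mathrm{Hom}(G,\mathbb{T})$. A group topology $\tau$ on $G$ is \emph{compatible} with $(G,H)$ if it is Hausdorff, locally quasi-convex, and $(G,\tau)^\wedge=H$. A \emph{Mackey topology} for $(G,H)$ is a compatible topology that is finer than (that is, contains) every compatible topology.

For vector spaces the analogous object exists by a short argument. Let $\tau_1,\tau_2$ be locally convex topologies on a real vector space $E$ with the same space $F$ of continuous linear functionals. The space $(E,\tau_1\vee\tau_2)$ is the diagonal of $(E,\tau_1)\times(E,\tau_2)$. A continuous functional $\varphi$ on the diagonal extends to the product by the Hahn--Banach theorem, and there it has the form $(u,v)\mapsto\varphi_1(u)+\varphi_2(v)$ with $\varphi_1,\varphi_2\in F$; so $\varphi=\varphi_1+\varphi_2\in F$. A functional that is continuous for the supremum of all such topologies is bounded on a neighborhood of $0$ in the join of finitely many of them, so it lies in $F$ as well. Thus the supremum is the finest locally convex topology with dual $F$. One would guess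 that the same holds for groups. Every step of the argument carries over except one: the extension of a character from the diagonal to the product. We shall see that this step fails for $\mathbb{Z}$ as badly as it can.

For $G=\mathbb{Z}$ we identify $x+\mathbb{Z}\in\mathbb{T}$ with the character $k\mapsto kx+\mathbb{Z}$, so that $\mathrm{Hom}(\mathbb{Z},\mathbb{T})\cong\mathbb{T}$ and $H$ is a subgroup of $\mathbb{T}$. The two extreme cases are quickly settled.
\begin{itemize}
\item If $H=\mathbb{T}$, the discrete topology is the Mackey topology. Its dual is $\mathbb{T}$; the set $\{0\}$ is quasi-convex, because the character $\frac1{2k}+\mathbb{Z}$ sends $k\ne0$ to $\frac12+\mathbb{Z}\notin\mathbb{T}_+$; and no topology is finer.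
\item If $H$ is finite, there is no compatible topology at all. In a Hausdorff locally quasi-convex group each $x\neq0$ lies outside some quasi-convex neighborhood $U$ of $0$, so $\chi(x)\neq0$ for some $\chi\in U^\triangleright$; but all elements of a finite group $H$ vanish at the integer $|H|$.
\end{itemize}

The next case comes from \emph{linear} topologies, those with a base at $0$ consisting of subgroups. Let $\mathcal{D}$ be the set of sequences $\mathbf{b}=(b_n)_{n\ge0}$ of positive integers with $b_0=1$, $b_n\mid b_{n+1}$ and $b_n<b_{n+1}$ for all $n$. For $\mathbf{b}\in\mathcal{D}$ let $\lambda_{\mathbf{b}}$ be the group topology on $\mathbb{Z}$ with base $\{b_n\mathbb{Z}:n\ge0\}$ at $0$, and let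
\[
H_{\mathbf{b}}=\big\langle\{\tfrac1{b_n}+\mathbb{Z}:n\ge0\}\big\rangle\le\mathbb{T}.
\]
The following facts are known. Every nondiscrete Hausdorff linear group topology on $\mathbb{Z}$ is of the form $\lambda_{\mathbf{b}}$; the dual group of $(\mathbb{Z},\lambda_{\mathbf{b}})$ is $H_{\mathbf{b}}$; and no $\lambda_{\mathbf{b}}$ is itself a Mackey topology, since there is a strictly finer metrizable locally quasi-convex group topology on $\mathbb{Z}$ with the same dual group. This leads to the following question, posed by Aussenhofer and de la Barrera Mayoral~\cite{AB}.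

\medskip
\noindent\textbf{Problem.} \emph{Let $\mathbf{b}\in\mathcal{D}$. Does the pair $(\mathbb{Z},H_{\mathbf{b}})$ have a Mackey topology?}
\medskip

The answer is no, for every $\mathbf{b}$.

\begin{theorem}\label{thm:char}
For every $\mathbf{b}\in\mathcal{D}$ there are two metrizable topologies compatible with $(\mathbb{Z},H_{\mathbf{b}})$ whose join admits a continuous character outside $H_{\mathbf{b}}$. Hence $(\mathbb{Z},H_{\mathbf{b}})$ has no Mackey topology.
\end{theorem}

\begin{theorem}\label{thm:discrete}
For every $\mathbf{b}\in\mathcal{D}$ there are two metrizable topologies compatible with $(\mathbb{Z},H_{\mathbf{b}})$ whose join is discrete. In particular, the supremum of all compatible topologies is the discrete topology.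
\end{theorem}

\begin{theorem}\label{thm:class}
Let $H\le\mathbb{T}$ be a subgroup whose torsion subgroup is infinite. A Mackey topology for $(\mathbb{Z},H)$ exists if and only if $H=\mathbb{T}$. If $H\neq\mathbb{T}$, there are even two topologies compatible with $(\mathbb{Z},H)$ whose join is discrete.
\end{theorem}

Theorem~\ref{thm:discrete} implies Theorem~\ref{thm:char}, because the dual of the discrete group $\mathbb{Z}$ is $\mathbb{T}$ and $H_{\mathbf{b}}$ is countable. We prove Theorem~\ref{thm:char} separately because its construction is simpler and names the new character. The group $\mathbb{T}$ is not torsion, so Theorem~\ref{thm:class} and the case of finite $H$ show that \emph{for no torsion subgroup $H$ of $\mathbb{T}$ does $(\mathbb{Z},H)$ have a Mackey topology}. We make no claim about subgroups that have finite torsion subgroup and are not themselves torsion.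

The plan is as follows. All our topologies are topologies $\tau_S$ of uniform convergence on a set $S\subseteq\mathbb{T}$ of characters, and $\tau_S\vee\tau_{S'}=\tau_{S\cup S'}$ controls all differences $f'-f$ with $f\in S$, $f'\in S'$ (Section~\ref{sec:prelim}). Section~\ref{sec:runs} exhibits sets $B\subseteq H_{\mathbf{b}}$ for which $\tau_B$ has too many characters. The task is then to write the elements of $B$ as differences $f'-f$ with $\tau_S$ and $\tau_{S'}$ both compatible. Section~\ref{sec:test} shows how on a small example, Section~\ref{sec:crit} proves the compatibility criterion that makes it work, and Section~\ref{sec:joins} deduces Theorems~\ref{thm:char} and~\ref{thm:discrete}. Section~\ref{sec:torsion} passes to groups with infinite torsion.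

\section{Topologies of uniform convergence}\label{sec:prelim}

For $\theta\in\mathbb{T}$ let $\|\theta\|\in[0,\frac12]$ be the distance from $\theta$ to $0$; for a real number $r$ we write $\|r\|$ for $\|r+\mathbb{Z}\|$, the distance from $r$ to $\mathbb{Z}$. Thus $\|\theta+\theta'\|\le\|\theta\|+\|\theta'\|$, $\|r\|\le|r|$ with equality for $|r|\le\frac12$, and $\mathbb{T}_+=\{\theta:\|\theta\|\le\frac14\}$. A real number in a position where an element of $\mathbb{T}$ is expected stands for its class modulo $\mathbb{Z}$.

The whole paper rests on one phenomenon: if many multiples of $\theta$ are close to $0$, then $\theta$ is very close to $0$. We need three forms of it.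

\begin{lemma}\label{lem:small}
Let $\theta\in\mathbb{T}$.
\begin{enumerate}
\item[(a)] For $m\ge1$: $\|\theta\|\le\frac1{4m}$ if and only if $\|j\theta\|\le\frac14$ for $j=1,\dots,m$. In particular, $\{0\}$ is the only subgroup of $\mathbb{T}$ contained in $\mathbb{T}_+$.
\item[(b)] If $0<\rho\le\frac14$ and $\|2^i\theta\|\le\rho$ for $0\le i\le s$, then $\|\theta\|\le2^{-s}\rho$.
\item[(c)] Let $F$ be a finite set, $y_n\in[-\frac12,\frac12]$ and $M_n\in\mathbb{Z}_{\ge0}$ for $n\in F$, and $0\le\rho<\frac14$. If $\|\sum_{n\in F}t_ny_n\|\le\rho$ for all integers $t_n$ with $|t_n|\le M_n$, then $\sum_{n\in F}M_n|y_n|\le\rho$.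
\end{enumerate}
\end{lemma}

\begin{proof}
(a) One direction follows from $\|j\theta\|\le j\|\theta\|$. Conversely, let $r=\|\theta\|\le\frac14$ and suppose $r>\frac1{4m}$. Let $j$ be least with $jr>\frac14$; then $j\le m$ and $jr=(j-1)r+r\le\frac12$, so $\|j\theta\|=jr>\frac14$.

(b) If $\|\vartheta\|\le\frac14$, then $\|2\vartheta\|=2\|\vartheta\|$. Applying this $s$ times gives $2^s\|\theta\|=\|2^s\theta\|\le\rho$.

(c) Pass from $(t_n)=0$ to $(t_n)=(M_n\,\mathrm{sgn}\,y_n)$ by changing one coordinate by one unit at a time, in the direction of $\mathrm{sgn}\,y_n$. The real numbers $\sum t_ny_n$ increase weakly from $0$ in steps of size at most $\frac12$, and all of them lie in $\bigcup_{z\in\mathbb{Z}}[z-\rho,z+\rho]$. To leave $[-\rho,\rho]$ would take a step of size at least $1-2\rho>\frac12$. So the final value $\sum M_n|y_n|$ is at most $\rho$.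
\end{proof}

\begin{lemma}\label{lem:general}
Let $G$ be a topological group.
\begin{enumerate}
\item[(a)] A homomorphism $\chi\colon G\to\mathbb{T}$ with $\chi(U)\subseteq\mathbb{T}_+$ for some neighborhood $U$ of $0$ is continuous.
\item[(b)] For every $B\subseteq G^\wedge$ the set $B^\triangleleft$ is quasi-convex.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Given $m$, choose a neighborhood $W$ of $0$ with $jW\subseteq U$ for $1\le j\le m$. For $x\in W$ we have $\|j\chi(x)\|\le\frac14$ for $j\le m$, so $\|\chi(x)\|\le\frac1{4m}$ by Lemma~\ref{lem:small}(a).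

(b) From $B\subseteq(B^\triangleleft)^\triangleright$ we get $((B^\triangleleft)^\triangleright)^\triangleleft\subseteq B^\triangleleft$, and $A\subseteq(A^\triangleright)^\triangleleft$ holds for every $A$.
\end{proof}

The supremum of a family of group topologies $\tau_i$ on $G$ is the group topology whose basic neighborhoods of $0$ are the finite intersections $U_1\cap\dots\cap U_r$, with $U_l$ a neighborhood of $0$ in some $\tau_{i_l}$; for two topologies it is the join $\tau\vee\tau'$. The next lemma is the part of the vector space argument that survives for groups.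

\begin{lemma}\label{lem:joins}
A supremum of locally quasi-convex group topologies on $G$ is locally quasi-convex. A pair $(G,H)$ has a Mackey topology if and only if it has a compatible topology and the join of any two compatible topologies has dual $H$.
\end{lemma}

\begin{proof}
If $U_l=B_l^\triangleleft$ with $B_l\subseteq(G,\tau_{i_l})^\wedge$, then $U_1\cap\dots\cap U_r=(B_1\cup\dots\cup B_r)^\triangleleft$, and the characters in $B_1\cup\dots\cup B_r$ are continuous for the supremum. Lemma~\ref{lem:general}(b) gives the first claim.

If $\mu$ is a Mackey topology and $\tau,\tau'$ are compatible, then $\tau\subseteq\tau\vee\tau'\subseteq\mu$, so the dual of $\tau\vee\tau'$ lies between $H$ and $H$. Conversely, suppose that joins of two, and hence of finitely many, compatible topologies are compatible, and let $\mu$ be the supremum of all compatible topologies. It is Hausdorff and locally quasi-convex, and its dual contains $H$. A $\mu$-continuous character maps some $U_1\cap\dots\cap U_r$ into $\mathbb{T}_+$, so by Lemma~\ref{lem:general}(a) it is continuous for a finite join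 of compatible topologies and lies in $H$.
\end{proof}

We now turn to $\mathbb{Z}$. For a nonempty set $S\subseteq\mathbb{T}$ let $\tau_S$ be the group topology on $\mathbb{Z}$ given by the translation-invariant pseudometric $d_S(k,l)=\sup_{f\in S}\|(k-l)f\|$. A base at $0$ is formed by the closed balls
\[
V_\varepsilon(S)=\{k\in\mathbb{Z}:\|kf\|\le\varepsilon\ \text{for all }f\in S\},\qquad\varepsilon>0 .
\]

\begin{lemma}\label{lem:tauS}
Let $S,S',B\subseteq\mathbb{T}$ be nonempty.
\begin{enumerate}
\item[(a)] $\tau_S$ is locally quasi-convex and $\langle S\rangle\subseteq(\mathbb{Z},\tau_S)^\wedge$. If $S$ separates the points of $\mathbb{Z}$, that is, if for each $k\neq0$ there is $f\in S$ with $kf\ne0$, then $\tau_S$ is metrizable.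
\item[(b)] $\tau_S\vee\tau_{S'}=\tau_{S\cup S'}$.
\item[(c)] If every element of $B$ is an element of $S$ or a difference of two elements of $S$, then $V_\varepsilon(S)\subseteq V_{2\varepsilon}(B)$ for all $\varepsilon>0$, so $\tau_B\subseteq\tau_S$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Each $f\in S$ is continuous by the definition of $V_\varepsilon(S)$. By Lemma~\ref{lem:small}(a), $V_{1/(4m)}(S)=\{jf:f\in S,\ 1\le j\le m\}^\triangleleft$, which is quasi-convex by Lemma~\ref{lem:general}(b). If $S$ separates points, $d_S$ is a metric. (b) $V_\varepsilon(S)\cap V_\varepsilon(S')=V_\varepsilon(S\cup S')$. (c) $\|k(f'-f)\|\le\|kf'\|+\|kf\|$.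
\end{proof}

For a subgroup $H\le\mathbb{T}$ let $\sigma_H$ be the coarsest topology on $\mathbb{Z}$ that makes all elements of $H$ continuous. It is the supremum of the topologies $\tau_\Phi$ with $\Phi\subseteq H$ finite, so it is locally quasi-convex, and every topology compatible with $(\mathbb{Z},H)$ contains it.

\begin{example}\label{ex:lambda}
The topology $\lambda_{\mathbf{b}}$ is the \emph{coarsest} topology compatible with $(\mathbb{Z},H_{\mathbf{b}})$. Indeed $\lambda_{\mathbf{b}}=\sigma_{H_{\mathbf{b}}}$: a finite set $\Phi\subseteq H_{\mathbf{b}}$ lies in some $\langle\frac1{b_n}\rangle$, so $b_n\mathbb{Z}\subseteq V_\varepsilon(\Phi)$, and conversely $V_\varepsilon(\{\frac1{b_n}\})=b_n\mathbb{Z}$ for $\varepsilon<\frac1{b_n}$. If $x\in\mathbb{T}$ is $\lambda_{\mathbf{b}}$-continuous, then for some $n$ the subgroup $b_n\mathbb{Z}x$ lies in $\mathbb{T}_+$, so $b_nx=0$ and $x\in\langle\frac1{b_n}\rangle$. The problem concerns the other end of the family of compatible topologies.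
\end{example}

\section{Runs of doublings}\label{sec:runs}

For $S\subseteq H_{\mathbf{b}}$, how can $\tau_S$ acquire a character outside $H_{\mathbf{b}}$? A sum $x=\sum_p1/c_p$ is continuous as soon as the quantities $\|k/c_p\|$ are not merely small on $V_\varepsilon(S)$ but small in a summable way. By Lemma~\ref{lem:small}(b), this is forced when $S$ contains longer and longer runs $\frac1{c},\frac2{c},\frac4{c},\dots$.

\begin{lemma}\label{lem:B1}
Let $c_0<c_1<\cdots$ be terms of $\mathbf{b}$ with $c_{p+1}\ge3c_p$, and let $B_1=\{2^i/c_p:p\ge0,\ 0\le i\le p\}$. Then $x=\sum_{p\ge0}1/c_p+\mathbb{Z}$ is $\tau_{B_1}$-continuous and $x\notin H_{\mathbf{b}}$.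
\end{lemma}

\begin{proof}
Let $0<\rho\le\frac14$ and $k\in V_\rho(B_1)$. Lemma~\ref{lem:small}(b) gives $\|k/c_p\|\le2^{-p}\rho$ for every $p$. Since $kx$ is the class of the convergent series $\sum_pk/c_p$, we get $\|kx\|\le\sum_p2^{-p}\rho=2\rho$. So $x$ is continuous.

Every element of $H_{\mathbf{b}}$ is annihilated by some $b_n$, hence by $c_r$ for all large $r$. But $c_r\sum_p1/c_p$ is an integer plus $\sum_{p>r}c_r/c_p$, and this sum lies in $(0,\frac12]$. So $c_rx\ne0$ for all $r$.
\end{proof}

If the run below $1/c_j$ is long enough to bridge the whole gap between $1/c_j$ and $1/c_{j-1}$, no nonzero integer escapes.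

\begin{lemma}\label{lem:B2}
Let $1=c_0<c_1<\cdots$ be integers, let $s_j\ge0$ be integers with $2^{s_j}\ge c_j/c_{j-1}$ for $j\ge1$, and let $B_2=\{2^i/c_j:j\ge1,\ 0\le i\le s_j\}$. Then $V_{1/8}(B_2)=\{0\}$.
\end{lemma}

\begin{proof}
Suppose $0\neq k\in V_{1/8}(B_2)$ and let $j\ge0$ be least with $|k|\le c_j/8$. Then $j\ge1$, since $c_0=1$. By Lemma~\ref{lem:small}(b),
\[
\frac{|k|}{c_j}=\Big\|\frac k{c_j}\Big\|\le\frac{2^{-s_j}}8\le\frac{c_{j-1}}{8c_j},
\]
so $|k|\le c_{j-1}/8$, contrary to the choice of $j$.
\end{proof}

\section{Test integers and hidden shifts}\label{sec:test}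

We now need sets $S$ with $(\mathbb{Z},\tau_S)^\wedge=H_{\mathbf{b}}$. To show that a character $x$ that is small on $V_\varepsilon(S)$ lies in $H_{\mathbf{b}}$, one has to produce many elements of $V_\varepsilon(S)$ on which to test $x$. This section describes them.

Fix $\mathbf{b}\in\mathcal{D}$. A \emph{sparse chain} is a sequence $1=g_0<g_1<\cdots$ of terms of $\mathbf{b}$ whose ratios $q_n=g_n/g_{n-1}$ $(n\ge1)$ satisfy $q_n\ge8$ and $q_n\to\infty$. The $q_n$ are integers, and they can be made as large as we wish, since $b_n\to\infty$. Every $b_n$ divides some $g_m$, so $H_{\mathbf{b}}$ is the increasing union of the groups $\langle\frac1{g_n}\rangle$. From $q_n\ge8$ we get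
\begin{equation}\label{eq:geom}
\sum_{n=1}^mg_n\le\tfrac87\,g_m\qquad(m\ge0).
\end{equation}
We test with finite sums $k=\sum_{n\ge1}t_ng_{n-1}$, $t_n\in\mathbb{Z}$, and call $t_n$ the \emph{digit at place $n$}. A digit with $|t_n|\le\delta q_n$ contributes at most $\delta g_n$ to $|k|$. If $\theta$ is a real number with $g_m\theta\in\mathbb{Z}$, the places $n>m$ contribute integers to $k\theta$, so
\begin{equation}\label{eq:digits}
\|k\theta\|\le|\theta|\sum_{n\le m}|t_n|\,g_{n-1}.
\end{equation}
For $x\in\mathbb{T}$ let $y_n=y_n(x)\in[-\frac12,\frac12)$ be the representative of $g_nx$. Then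
\begin{equation}\label{eq:kx}
kx=\sum_nt_ny_{n-1}+\mathbb{Z},
\end{equation}
and $x\in H_{\mathbf{b}}$ exactly when $y_n=0$ for some $n$. The next lemma says what has to be proved about the $y_n$, and how.

\begin{lemma}\label{lem:y}
Let $(g_n)$ be a sparse chain, $x\in\mathbb{T}$ and $y_n=y_n(x)$.
\begin{enumerate}
\item[(a)] If $q_n|y_{n-1}|<\frac12$ for all large $n$, then $x\in H_{\mathbf{b}}$.
\item[(b)] Let $I\subseteq\{1,2,\dots\}$, $\delta>0$ and $0\le\rho<\frac14$. If $\|\sum_{n\in F}t_ny_{n-1}\|\le\rho$ for all finite $F\subseteq I$ and all integers $t_n$ with $|t_n|\le\delta q_n$, then $\sum_{n\in I}q_n|y_{n-1}|<\infty$.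
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let the inequality hold for $n\ge n_1$. The numbers $q_ny_{n-1}$ and $y_n$ both represent $g_nx$ and both lie in $[-\frac12,\frac12)$, so they are equal, and $|y_n|\ge8|y_{n-1}|$ for $n\ge n_1$. As $(y_n)$ is bounded, $y_{n_1}=0$.

(b) Lemma~\ref{lem:small}(c) gives $\sum_{n\in F}\lfloor\delta q_n\rfloor|y_{n-1}|\le\rho$ for every finite $F\subseteq I$. Since $q_n\to\infty$, we have $\delta q_n\ge1$ and hence $\lfloor\delta q_n\rfloor\ge\delta q_n/2$ for all but finitely many $n$.
\end{proof}

\begin{example}[the plain chain]\label{ex:plain}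
Let $(g_n)$ be a sparse chain and $S=\{\frac1{g_n}:n\ge1\}$. Then $\tau_S$ is metrizable and compatible with $(\mathbb{Z},H_{\mathbf{b}})$. By Lemma~\ref{lem:tauS}(a) it suffices to show that each $\tau_S$-continuous $x$ lies in $H_{\mathbf{b}}$. Choose $\varepsilon>0$ with $\|kx\|\le\frac18$ on $V_\varepsilon(S)$ and put $\delta=\frac78\varepsilon$. If all digits of $k$ satisfy $|t_n|\le\delta q_n$, then \eqref{eq:digits} and \eqref{eq:geom} give $\|k/g_s\|\le g_s^{-1}\sum_{n\le s}\delta g_n\le\varepsilon$ for all $s$. So $k\in V_\varepsilon(S)$ and $\|\sum t_ny_{n-1}\|\le\frac18$ by \eqref{eq:kx}. Part (b) of Lemma~\ref{lem:y} gives $q_n|y_{n-1}|\to0$, and part (a) gives $x\in H_{\mathbf{b}}$.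

Integers with many nonzero digits are needed here. For $x=\sum_{n\ge1}1/g_n$ one has $q_ny_{n-1}=\sum_{m\ge n}g_n/g_m\in(1,\frac87]$, so $\|kx\|\le\frac87\delta$ for every one-digit integer $k=tg_{n-1}$ with $|t|\le\delta q_n$. Only the divergence of $\sum q_n|y_{n-1}|$ shows that this $x$ is not continuous.

The topology $\tau_S$ is strictly finer than $\lambda_{\mathbf{b}}$: the set $V_{1/4}(S)$ contains no subgroup $g_n\mathbb{Z}$, because $k=\lfloor q_{n+1}/2\rfloor g_n$ has $\|k/g_{n+1}\|\ge\frac7{16}$. This recovers the fact that $\lambda_{\mathbf{b}}$ is not a Mackey topology.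
\end{example}

We want a second compatible topology $\tau_{S'}$ such that the differences of elements of $S'$ and $S$ contain long runs $w=2^i/c$. The idea is to replace $\frac1{g_s}$ by $\frac1{g_s}+w$, where $g_s$ is much larger than $c$ and each $w$ gets an index $s$ of its own. Here is the smallest case.

\begin{example}[one hidden shift]\label{ex:toy}
Let $b_n=10^n$, $\varepsilon=\frac1{16}$ and
\[
\alpha=\tfrac1{100},\qquad\beta=\tfrac1{10000},\qquad\beta'=\tfrac1{10000}+\tfrac8{100}.
\]
We ask which residues modulo $100$ occur in $V_\varepsilon$. The condition $\|k\alpha\|\le\frac1{16}$ means $k=t+100u$ with $|t|\le6$. In $V_\varepsilon(\{\alpha,\beta\})$ all thirteen residues occur: take $k=t$. In $V_\varepsilon(\{\alpha,\beta'\})$ they all occur as well, because modulo $1$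
\[
k\beta'\equiv\frac t{10000}+\frac{u+8t}{100},
\]
and the choice $u=-8t$ leaves only $t/10000$. But for $k\in V_\varepsilon(\{\alpha,\beta,\beta'\})$ we have $\|8t/100\|=\|k(\beta'-\beta)\|\le\frac18$, and $|8t/100|<\frac12$, so $|t|\le1$. Each of $\beta$ and $\beta'$ alone says nothing new about the low digit $t$, because the high digit $u$ is free to absorb the shift. Together they restrict $t$, since one value of $u$ cannot serve both.
\end{example}

The example also shows the price of the correction. The correcting digit $u$ at a place $s$ is not small: it can be of size $q_s/2$ rather than $\delta q_s$. By \eqref{eq:kx} it changes $kx$ by $uy_{s-1}$, so we must know beforehand that $q_s|y_{s-1}|$ is small, summably over all corrected places. Moreover, it must not disturb the later characters. These two needs dictate the hypotheses and the order of the steps in the next section.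

\section{A criterion for compatibility}\label{sec:crit}

Let $(g_n)$ be a sparse chain and let
\[
0=N_0<m_0\le N_1<m_1\le N_2<\cdots
\]
be integers. \emph{Block $p$} consists of the indices $n$ with $N_p<n\le N_{p+1}$. Such an index is \emph{unshifted} if $N_p<n\le m_p$ and \emph{shifted} if $m_p<n\le N_{p+1}$. So each block begins with at least one unshifted index and ends with a possibly empty stretch of shifted ones. For each shifted index $s$, in block $p$, let a real number $w_s$ be given with
\begin{gather}
g_{m_p}w_s\in\mathbb{Z},\tag{S1}\label{S1}\\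
|w_s|\,g_{N_p}\le2^{-p}\quad\text{if }p\ge1.\tag{S2}\label{S2}
\end{gather}
Put $w_n=0$ for unshifted $n$, and $f_n=\frac1{g_n}+w_n+\mathbb{Z}$ for all $n\ge1$.

The two conditions confine the places that a shift in block $p$ can see. By \eqref{S1} and \eqref{eq:digits} it does not see the places $n>m_p$, and by \eqref{S2} it hardly sees the places $n\le N_p$. What remains are the unshifted places $N_p<n\le m_p$ of its own block.

\begin{proposition}\label{prop:main}
For $S=\{f_n:n\ge1\}$ the topology $\tau_S$ is metrizable and compatible with $(\mathbb{Z},H_{\mathbf{b}})$.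
\end{proposition}

\begin{proof}
By \eqref{S1} we have $g_nf_n=0$ for all $n$, so $S\subseteq H_{\mathbf{b}}$. The indices $m_p$ are unshifted, so $S$ contains $1/g_{m_p}$ for all $p$; hence $\langle S\rangle=H_{\mathbf{b}}$ and $S$ separates the points of $\mathbb{Z}$. By Lemma~\ref{lem:tauS}(a) it remains to show that every $\tau_S$-continuous $x\in\mathbb{T}$ lies in $H_{\mathbf{b}}$. Choose $\varepsilon\in(0,\frac18]$ with $\|kx\|\le\frac1{16}$ for all $k\in V_\varepsilon(S)$, put $\delta=\varepsilon/8$ and $y_n=y_n(x)$. We prove that $\sum q_n|y_{n-1}|$ converges over the shifted indices and over the unshifted indices. Then $q_n|y_{n-1}|\to0$, and Lemma~\ref{lem:y}(a) gives $x\in H_{\mathbf{b}}$.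

\medskip
\noindent\emph{Step 1: shifted indices.} Integers whose nonzero digits sit at shifted places are almost invisible to all shifts, so no correction is needed. Let $F$ be a finite set of shifted indices, $|t_n|\le\delta q_n$ for $n\in F$, and $k=\sum_{n\in F}t_ng_{n-1}$. Let $s\ge1$. By \eqref{eq:digits} and \eqref{eq:geom},
\[
\|k/g_s\|\le\frac1{g_s}\sum_{n\le s}\delta g_n\le\tfrac87\delta .
\]
Let $s$ be shifted, in block $p$. By \eqref{S1} and \eqref{eq:digits} only the $n\in F$ with $n\le m_p$ contribute to $\|kw_s\|$, and these satisfy $n\le N_p$ because they are shifted. If $p=0$ there are none and $\|kw_s\|=0$. If $p\ge1$, then \eqref{S2} gives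
\[
\|kw_s\|\le|w_s|\sum_{n\le N_p}\delta g_n\le\tfrac87\delta\,|w_s|\,g_{N_p}\le\tfrac87\delta .
\]
In all cases $\|kf_s\|\le\frac{16}7\delta\le\varepsilon$. So $k\in V_\varepsilon(S)$, and $\|\sum_{n\in F}t_ny_{n-1}\|=\|kx\|\le\frac1{16}$ by \eqref{eq:kx}. Lemma~\ref{lem:y}(b) shows that $\sum q_s|y_{s-1}|$ converges over the shifted indices $s$.

\medskip
\noindent\emph{Step 2: unshifted indices.} Digits at unshifted places are seen by the shifts of their block, so we correct them as in Example~\ref{ex:toy}; Step~1 bounds the cost. Choose $n_0\ge1$ with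
\begin{equation}\label{eq:n0}
q_s\ge4/\varepsilon\ \ (s\ge n_0)\qquad\text{and}\qquad\sum_{s\ge n_0,\ s\text{ shifted}}q_s|y_{s-1}|\le\tfrac18 .
\end{equation}
Let $F$ be a finite set of unshifted indices $n\ge n_0$, with integers $|t_n|\le\delta q_n$. A correction at one shifted place may disturb the later shifted characters, which are then corrected in turn; the process must stop somewhere, and we stop it at the end of a late block. Choose $P\ge1$ with $2^{-P}\le\varepsilon/4$ such that $L=N_P$ satisfies $L\ge n_0$ and $F\subseteq[n_0,L]$. Let $J$ be the set of shifted indices in $[n_0,L]$ and put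
\[
k=\sum_{n\in F}t_ng_{n-1}+\sum_{s\in J}u_sg_{s-1},
\]
where the integers $u_s$ with $|u_s|\le q_s/2$ are chosen recursively, in increasing order of $s$, as follows. Let $s\in J$ lie in block $p$ and consider $kf_s$. The places $n>s$ contribute $0$, whatever their digits will be, because $g_s\mid g_{n-1}$ and $g_sf_s=0$. The place $s$ contributes $u_s/q_s+u_sg_{s-1}w_s$, and $g_{s-1}w_s\in\mathbb{Z}$ by \eqref{S1}, since $m_p\le s-1$. The places $n<s$ contribute an element $\theta_s\in\mathbb{T}$ that is already determined. So $kf_s=\theta_s+u_s/q_s$. The integers in $[-q_s/2,q_s/2]$ represent all residues modulo $q_s$, and every point of $\mathbb{T}$ is within $\frac1{2q_s}$ of a multiple of $\frac1{q_s}$. We choose $u_s$ so that $\|kf_s\|\le\frac1{2q_s}$.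

We claim that $k\in V_\varepsilon(S)$. Let $s\ge1$.
\begin{itemize}
\item If $s<n_0$, then $g_s\mid g_{n_0-1}$ and $g_{n_0-1}\mid k$, so $kf_s=0$.
\item If $s\in J$, then $\|kf_s\|\le\frac1{2q_s}\le\varepsilon/8$ by \eqref{eq:n0}.
\item If $s\in[n_0,L]$ is unshifted, then $f_s=\frac1{g_s}$. The contributing places are the $n\in F$ with $n\le s$ and the $n\in J$ with $n\le s-1$, since $s\notin J$. By \eqref{eq:digits}, \eqref{eq:geom} and \eqref{eq:n0},
\[
\|kf_s\|\le\frac1{g_s}\Big(\sum_{n\le s}\delta g_n+\sum_{n\le s-1}\tfrac12g_n\Big)\le\tfrac87\delta+\tfrac47\cdot\frac1{q_s}\le\frac\varepsilon7+\frac\varepsilon7 .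
\]
\item If $s>L$, we use the size of $k$. Each place $n\le L$ carries one digit, of absolute value at most $q_n/2$, so $|k|\le\frac12\sum_{n\le L}g_n\le g_L\le g_{s-1}$ and $|k/g_s|\le1/q_s\le\varepsilon/4$. If $s$ is shifted, it lies in a block $p\ge P$, so $g_L\le g_{N_p}$ and $|kw_s|\le g_{N_p}|w_s|\le2^{-p}\le\varepsilon/4$ by \eqref{S2}. Hence $\|kf_s\|\le\varepsilon/2$.
\end{itemize}
This proves the claim, and so $\|kx\|\le\frac1{16}$. By \eqref{eq:kx}, $kx$ is the class of $\sum_{n\in F}t_ny_{n-1}+\sum_{s\in J}u_sy_{s-1}$, and \eqref{eq:n0} gives $|\sum_{s\in J}u_sy_{s-1}|\le\frac12\cdot\frac18$. Therefore $\|\sum_{n\in F}t_ny_{n-1}\|\le\frac18$. Lemma~\ref{lem:y}(b), applied to the set of unshifted indices $n\ge n_0$, shows that $\sum q_n|y_{n-1}|$ converges over the unshifted indices.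
\end{proof}

\begin{remark}\label{rem:hyp}
Condition \eqref{S2} is used twice: in Step~1 as a bound uniform in $p$, and in the last case of Step~2, where it matters that the bound tends to $0$. The bound $q_n\ge8$ keeps the sums \eqref{eq:geom} under control, while $q_n\to\infty$ is used in Lemma~\ref{lem:y}(b) and in \eqref{eq:n0}. With bounded ratios even Example~\ref{ex:plain} fails. If $q_n\le Q$ for all $n$ and $k\ne0$, let $n\ge1$ be least with $|k|\le g_n/2$; then $\|k/g_n\|=|k|/g_n>\frac1{2Q}$. So $V_{1/(2Q)}(\{\frac1{g_n}:n\ge1\})=\{0\}$ and the topology is discrete.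
\end{remark}

\section{Two compatible topologies with a large join}\label{sec:joins}

\begin{proof}[Proof of Theorem~\ref{thm:char}]
Choose a sparse chain with $q_n\ge8\cdot4^n$. Let $N_p=p(p+1)/2$, $m_p=N_p+1$ and $c_p=g_{m_p}$. Since $N_{p+1}=m_p+p$, block $p$ consists of the unshifted index $m_p$ and the shifted indices $m_p+i$, $1\le i\le p$. Put $w_{m_p+i}=2^i/c_p$ and
\[
S=\Big\{\frac1{g_n}:n\ge1\Big\},\qquad
S'=\Big\{\frac1{c_p}:p\ge0\Big\}\cup\Big\{\frac1{g_{m_p+i}}+\frac{2^i}{c_p}:p\ge1,\ 1\le i\le p\Big\}.
\]
The topology $\tau_S$ is metrizable and compatible by Example~\ref{ex:plain}. So is $\tau_{S'}$, by Proposition~\ref{prop:main}: condition \eqref{S1} holds since $c_pw_{m_p+i}=2^i$, and \eqref{S2} holds since $m_p\ge p+1$ and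
\[
|w_{m_p+i}|\,g_{N_p}=\frac{2^i}{q_{m_p}}\le\frac{2^p}{8\cdot4^{p+1}}\le2^{-p}.
\]
Let $B_1$ and $x$ be as in Lemma~\ref{lem:B1}, which applies because $c_{p+1}\ge8c_p$. An element $2^i/c_p$ of $B_1$ lies in $S$ if $i=0$, and it is the difference of $\frac1{g_{m_p+i}}+\frac{2^i}{c_p}\in S'$ and $\frac1{g_{m_p+i}}\in S$ if $i\ge1$. By Lemma~\ref{lem:tauS}, $\tau_{B_1}\subseteq\tau_{S\cup S'}=\tau_S\vee\tau_{S'}$. So $x$ is continuous for the join and $x\notin H_{\mathbf{b}}$. By Lemma~\ref{lem:joins} there is no Mackey topology.
\end{proof}

\begin{remark}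
This construction also shows that \eqref{S1} cannot be relaxed to $g_sw_s\in\mathbb{Z}$. With the same blocks, the shifts $w_{m_p+i}=2^i/c_p-1/g_{m_p+i}$ lie in $(0,2^i/c_p)$ and so satisfy \eqref{S2}, but now $\{f_n\}=B_1$, and $\tau_{B_1}$ is not compatible. The term $1/g_s$ must survive in $f_s$, since it is the handle by which the digit $u_s$ acts.
\end{remark}

To obtain a discrete join we must hide the longer runs of Lemma~\ref{lem:B2}. Let the chain be
\begin{equation}\label{eq:chain}
1=c_0<c_1<a_{1,1}<\dots<a_{1,s_1}<c_2<a_{2,1}<\dots<a_{2,s_2}<c_3<\cdots,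
\end{equation}
where $a_{j,i}$ is to carry the shift $2^i/c_j$. The largest shift $2^{s_j}/c_j$ is at least $1/c_{j-1}$. If all runs were placed in one set, the last shifted term before $c_j$ would be $a_{j-1,s_{j-1}}>c_{j-1}$, and the left side of \eqref{S2} would exceed $1$. The remedy is to put the runs with odd $j$ into one set and those with even $j$ into the other. In either set the last shifted term before $c_j$ is then $a_{j-2,s_{j-2}}$, which is far smaller than $c_{j-1}$; see Figure~\ref{fig:blocks}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}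
\foreach \n in {1,2,3,4}{
  \node at (2*\n-2,1.7) {$c_{\n}$};
  \node at (2*\n-1,1.7) {$A_{\n}$};
  \foreach \y in {0,1}{
    \fill (2*\n-2,\y) circle (1.5pt);
    \draw (2*\n-1.7,\y-0.15) rectangle (2*\n-0.5,\y+0.15);}}
\foreach \n/\y in {1/1,3/1,2/0,4/0}{
  \filldraw[fill=gray!50] (2*\n-1.7,\y-0.15) rectangle (2*\n-0.5,\y+0.15);
  \draw[thick] (2*\n-0.3,\y-0.3) -- (2*\n-0.3,\y+0.3);}
\node at (-1,1) {$S_1$}; \node at (-1,0) {$S_2$};
\node at (8.3,1) {$\cdots$}; \node at (8.3,0) {$\cdots$};
\end{tikzpicture}
\caption{The increasing chain $c_1,A_1,c_2,A_2,\dots$ of denominators, where $A_j$ stands for $a_{j,1},\dots,a_{j,s_j}$. A gray box means that the set of characters named on the left contains $1/a_{j,i}+2^i/c_j$, a white box that it contains $1/a_{j,i}$. Vertical bars mark the ends of the blocks. Each $A_j$ is gray in one row and white in the other, so the differences $2^i/c_j$ all occur.}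
\label{fig:blocks}
\end{figure}

\begin{proof}[Proof of Theorem~\ref{thm:discrete}]
Choose the terms of \eqref{eq:chain} from $\mathbf{b}$ one after another, so that in the increasing enumeration $1=g_0<g_1<\cdots$ of all of them $q_n\ge8\cdot4^n$. Here $s_j$ is the least integer with $2^{s_j}\ge c_j/c_{j-1}$; it is known as soon as $c_j$ is chosen, it is positive, and $2^{s_j}<2c_j/c_{j-1}$. For $\nu\in\{1,2\}$ put
\[
S_\nu=\Big\{\frac1{c_j}:j\ge1\Big\}\cup\Big\{\frac1{a_{j,i}}+\frac{2^i}{c_j}:j\equiv\nu\Big\}\cup\Big\{\frac1{a_{j,i}}:j\not\equiv\nu\Big\},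
\]
with congruences modulo $2$, $j\ge1$ and $1\le i\le s_j$.

\emph{Compatibility.} Fix $\nu$. For $p\ge0$ let $j=2p+\nu$ and define $m_p$ and $N_{p+1}$ by $g_{m_p}=c_j$ and $g_{N_{p+1}}=a_{j,s_j}$; let $N_0=0$. Then $N_p<m_p<N_{p+1}$, and the shifted indices of block $p$ are those of $a_{j,1},\dots,a_{j,s_j}$. Give $a_{j,i}$ the shift $w=2^i/c_j$. Then \eqref{S1} holds and the set $S$ of Proposition~\ref{prop:main} is $S_\nu$. For \eqref{S2} let $p\ge1$. The term $g_{N_p}=a_{j-2,s_{j-2}}$ is followed in \eqref{eq:chain} by $c_{j-1}$, so $c_{j-1}=g_{N_p+1}$, and $N_p\ge p$. Hence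
\[
|w|\,g_{N_p}\le\frac{2^{s_j}}{c_j}\,g_{N_p}<\frac{2g_{N_p}}{c_{j-1}}=\frac2{q_{N_p+1}}\le\frac2{8\cdot4^{p+1}}\le2^{-p}.
\]
By Proposition~\ref{prop:main}, $\tau_{S_1}$ and $\tau_{S_2}$ are metrizable and compatible with $(\mathbb{Z},H_{\mathbf{b}})$.

\emph{The join.} Let $B_2$ be as in Lemma~\ref{lem:B2}. An element $2^i/c_j$ of $B_2$ lies in $S_1$ if $i=0$. If $i\ge1$, it is the difference of $\frac1{a_{j,i}}+\frac{2^i}{c_j}$ and $\frac1{a_{j,i}}$, one of which lies in $S_1$ and the other in $S_2$. By Lemmas~\ref{lem:tauS}(c) and~\ref{lem:B2}, $V_{1/16}(S_1\cup S_2)\subseteq V_{1/8}(B_2)=\{0\}$. So $\tau_{S_1}\vee\tau_{S_2}=\tau_{S_1\cup S_2}$ is discrete, and so is the supremum of all compatible topologies, which contains it.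
\end{proof}

\section{Subgroups with infinite torsion}\label{sec:torsion}

To pass from $H_{\mathbf{b}}$ to a larger group $H$, we refine the two topologies of Theorem~\ref{thm:discrete} just enough to make the elements of $H$ continuous, that is, we join them with $\sigma_H$. The join of the two refinements is still discrete. The point to check is that joining with $\sigma_H$ creates no characters outside $H$. This is again the question of extending a character from a diagonal to a product, but now one factor can be replaced by a compact group, and the extension exists. We use four standard facts.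
\begin{enumerate}
\item[(F1)] A continuous homomorphism from a dense subgroup of a topological group $G$ to $\mathbb{T}$ extends to a continuous homomorphism $G\to\mathbb{T}$; it is uniformly continuous and $\mathbb{T}$ is complete.
\item[(F2)] If $K$ is compact, the projection $X\times K\to X$ maps closed sets to closed sets.
\item[(F3)] By Pontryagin duality, every continuous character of a closed subgroup of a compact abelian group $K$ extends to a continuous character of $K$.
\item[(F4)] For a finite set $\Phi$, the continuous characters of $\mathbb{T}^\Phi$ are the maps $(u_h)_{h\in\Phi}\mapsto\sum_hn_hu_h$ with $n_h\in\mathbb{Z}$.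
\end{enumerate}

\begin{lemma}\label{lem:enlarge}
Let $\tau$ be a Hausdorff locally quasi-convex group topology on $\mathbb{Z}$ with dual $H_0$, and let $H_0\le H\le\mathbb{T}$. Then $\tau\vee\sigma_H$ is compatible with $(\mathbb{Z},H)$.
\end{lemma}

\begin{proof}
The topology $\tau\vee\sigma_H$ is Hausdorff because $\tau$ is, it is locally quasi-convex by Lemma~\ref{lem:joins}, and its dual contains $H$. Let $\chi$ be a $(\tau\vee\sigma_H)$-continuous character. There are a $\tau$-neighborhood $U$ of $0$, a finite nonempty $\Phi\subseteq H$ and $\varepsilon>0$ with $\chi(U\cap V_\varepsilon(\Phi))\subseteq\mathbb{T}_+$. By Lemma~\ref{lem:general}(a), $\chi$ is continuous for $\tau\vee\tau_\Phi$.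

Let $X=(\mathbb{Z},\tau)$ and $K=\mathbb{T}^\Phi$, and define $\iota\colon\mathbb{Z}\to X\times K$ by $\iota(k)=(k,(kh)_{h\in\Phi})$. The preimages under $\iota$ of the basic neighborhoods of $0$ in $X\times K$ are the sets $W\cap V_\eta(\Phi)$, with $W$ a $\tau$-neighborhood of $0$ and $\eta>0$. So $\iota$ is a topological isomorphism of $(\mathbb{Z},\tau\vee\tau_\Phi)$ onto the subgroup $D=\iota(\mathbb{Z})$. By (F1), the character $\chi\circ\iota^{-1}$ of $D$ extends to a continuous character $\bar\chi$ of the closure $\bar D$ of $D$ in $X\times K$.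

We split $\bar\chi$ into a part that depends on the $K$-coordinate and a part that depends on the $X$-coordinate. Let $\pi\colon\bar D\to X$ be the restriction of the projection; it is surjective, since $\pi(\iota(k))=k$. Its kernel is $\{0\}\times K_0$, where $K_0=\{u\in K:(0,u)\in\bar D\}$ is a closed subgroup of $K$. By (F3) the character $u\mapsto\bar\chi(0,u)$ of $K_0$ extends to some $\psi\in K^\wedge$. The continuous character $\zeta(k,u)=\bar\chi(k,u)-\psi(u)$ of $\bar D$ vanishes on the kernel of $\pi$, so $\zeta=\xi\circ\pi$ for a homomorphism $\xi\colon\mathbb{Z}\to\mathbb{T}$. For closed $C\subseteq\mathbb{T}$ the set $\zeta^{-1}(C)$ is closed in $X\times K$, so $\xi^{-1}(C)=\pi(\zeta^{-1}(C))$ is closed in $X$ by (F2). Thus $\xi$ is $\tau$-continuous, that is, $\xi\in H_0$. Evaluating $\zeta$ at $\iota(k)$ and using (F4) we obtain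
\[
\chi(k)=\xi(k)+\psi\big((kh)_{h\in\Phi}\big)=\xi(k)+k\sum_{h\in\Phi}n_hh .
\]
Hence $\chi\in H_0+\langle\Phi\rangle\subseteq H$.
\end{proof}

\begin{lemma}\label{lem:torsion}
The groups $H_{\mathbf{b}}$, $\mathbf{b}\in\mathcal{D}$, are exactly the infinite torsion subgroups of $\mathbb{T}$.
\end{lemma}

\begin{proof}
Each $H_{\mathbf{b}}$ is the union of the cyclic groups $\langle\frac1{b_n}\rangle$ of orders $b_n\to\infty$, so it is infinite and torsion. Conversely, an infinite torsion subgroup $T$ lies in $\mathbb{Q}/\mathbb{Z}$ and is countable. Enumerate it and let $T_n$ be generated by the first $n$ elements. Then $T_n$ is a finite subgroup of $\mathbb{T}$, of order $\ell_n$ say; all its elements are annihilated by $\ell_n$, so it is contained in, and hence equal to, the group $\langle\frac1{\ell_n}\rangle$ of the same order. From $T_n\le T_{n+1}$ we get $\ell_n\mid\ell_{n+1}$, and $\ell_n\to\infty$ since $T=\bigcup_nT_n$ is infinite. Putting $1$ in front and deleting repetitions gives $\mathbf{b}\in\mathcal{D}$ with $T=H_{\mathbf{b}}$.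
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
The case $H=\mathbb{T}$ was settled in Section~\ref{sec:intro}. For any $H$ as in the theorem, Lemma~\ref{lem:torsion} gives $\mathbf{b}\in\mathcal{D}$ such that $H_{\mathbf{b}}$ is the torsion subgroup of $H$. Let $\tau_1,\tau_2$ be the topologies of Theorem~\ref{thm:discrete} for this $\mathbf{b}$. By Lemma~\ref{lem:enlarge}, $\tau_1\vee\sigma_H$ and $\tau_2\vee\sigma_H$ are compatible with $(\mathbb{Z},H)$. Their join contains $\tau_1\vee\tau_2$, so it is discrete and has dual $\mathbb{T}$. If a Mackey topology for $(\mathbb{Z},H)$ exists, this dual equals $H$ by Lemma~\ref{lem:joins}, so $H=\mathbb{T}$.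
\end{proof}

\begin{thebibliography}{1}
\bibitem{AB} Lydia Aussenhofer and Daniel de la Barrera Mayoral, \emph{Linear topologies on $\mathbb{Z}$ are not Mackey topologies}, arXiv:1107.2661 (2011).
\end{thebibliography}
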